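
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Alternating quotients of amalgamated free products of finite groups}


\begin{abstract}
Let $A$ and $B$ be finite groups with a common subgroup $C$ of index at least $2$ in $A$ and at least $3$ in $B$, and let $K$ be the core of $C$ in $G=A*_CB$. We prove that for all but finitely many $n$ there is a surjection $G\to A_n$ under which the images of $A$ and $B$ are isomorphic to $A/K$ and $B/K$. This answers affirmatively a question of Spiga and Xia. We also show that the surjection can be chosen to kill no element of any prescribed finite subset of $G\setminus K$, and that the index conditions are necessary. The proof glues many copies of one finite $G$-set along points fixed by $C$; a $G$-set with suitable fixed points is constructed from the mod-$q$ homology of a finite graph on which $G$ acts.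
\end{abstract}

\section{Introduction}

Let $A$ and $B$ be finite groups, let $C$ be a subgroup of $A\cap B$, and let $G=A*_CB$ be the amalgamated free product. By the universal property, a homomorphism from $G$ to a group $H$ is a pair of homomorphisms $A\to H$ and $B\to H$ that agree on $C$. So to ask for the finite quotients of $G$ is to ask which finite groups are generated by an image of $A$ and an image of $B$ that are matched along $C$. We study this question for alternating groups, and we want the images of $A$ and $B$ to be as large as possible.

How large can they be? Let $K$ be the \emph{core} of $C$ in $G$, the largest normal subgroup of $G$ contained in $C$. A subgroup of $C$ is normal in $G$ exactly when $A$ and $B$ both normalize it, so $K$ is the largest subgroup of $C$ that is normal in $A$ and in $B$. Suppose that $\theta\colon G\to A_n$ is surjective, $n\ge5$ and $n!/2>|K|$. Then $\theta(K)$ is a normal subgroup of the simple group $A_n$ and is too small to be all of it, so $\theta(K)=1$. Thus for large $n$ the images of $A$ and $B$ are quotients of $A/K$ and $B/K$. The question whether this bound is attained for all but finitely many $n$,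 when $[A:C]\ge2$ and $[B:C]\ge3$, is from Spiga and Xia \cite{SX}. The answer is yes.

\begin{theorem}\label{thm:main}
Let $A,B$ be finite groups, $C\le A\cap B$, $[A:C]\ge2$ and $[B:C]\ge3$. Let $G=A*_CB$ and let $K$ be the core of $C$ in $G$. For all but finitely many $n$ there is a surjective homomorphism $\theta\colon G\to A_n$ with
\[
\ker\theta\cap A=\ker\theta\cap B=K .
\]
In particular $\theta(A)\cong A/K$ and $\theta(B)\cong B/K$.
\end{theorem}

The same construction does more: it keeps any given finite set of elements outside $K$ alive.

\begin{theorem}\label{thm:strong}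
Let $A,B,C,G,K$ be as in Theorem~\ref{thm:main}, and let $\Sigma$ be a finite subset of $G\setminus K$. For all but finitely many $n$ there is a surjection $\theta\colon G\to A_n$ with $K\le\ker\theta$ and $\Sigma\cap\ker\theta=\emptyset$. Consequently, for every infinite set $I$ of positive integers, $G/K$ is residually $\{A_n:n\in I\}$. Moreover $K$ is unavoidable: if $n\ge5$ and $n!/2>|K|$, then every surjection $G\to A_n$ kills $K$.
\end{theorem}

Finally, the index conditions are exactly the right ones.

\begin{theorem}\label{thm:converse}
Let $A,B$ be finite groups with a common subgroup $C$, labeled so that $[A:C]\le[B:C]$, and let $K$ be the core of $C$ in $G=A*_CB$. All but finitely many alternating groups are images of $G$ under homomorphisms that take $A$ and $B$ to subgroups isomorphic to $A/K$ and $B/K$ respectively, if and only if $[A:C]\ge2$ and $[B:C]\ge3$.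
\end{theorem}

\paragraph{The idea.} We start from one finite $G$-set $P$, take many copies $P_1,\dots,P_k$ of it, add a few points fixed by $G$, and glue the pieces into one transitive $G$-set $X$ by conjugating the action of $A$ alone by a permutation $\sigma$ of $X$. This produces a new action of $G$ as soon as $\sigma$ commutes with $C$, for instance when $\sigma$ moves only points fixed by $C$. We watch one element $w=ab$ with $a\in A\setminus C$ and $b\in B\setminus C$. The gluing threads pieces of $w$-cycles from all the copies into one long cycle, of length $km+1$ with $m$ independent of $k$. When $km+1$ is prime, a power of $w$ acts as a cycle of prime length, and a theorem of Jordan takes over. The primes in arithmetic progressions are dense enough to reach every large $n$.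

The gluing is carried out in Sections~\ref{sec:example}--\ref{sec:alln}, first by hand for the free product of groups of orders $2$ and $3$, then in general from a $G$-set $P$ with two marked points, which we call a \emph{block}. The existence of a block is the main difficulty when $C\neq1$: we need two points of $P$ that are fixed by $C$ but far apart in several senses. Section~\ref{sec:prelim} collects facts about $G$, Section~\ref{sec:block} builds the block, and Section~\ref{sec:proofs} finishes the proofs.

\paragraph{Conventions.} Permutations are written on the right, products of permutations are read from left to right, and $G$-sets are right $G$-sets. Only on graphs do groups act on the left. Graphs may have multiple edges. To avoid confusion with cycles of permutations, a simple closed path in a graph is called a \emph{circuit}; two parallel edges form a circuit of length $2$.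

\section{A criterion, and the smallest case}\label{sec:example}

\subsection{Recognizing the alternating group}

A \emph{block of imprimitivity} for a transitive group $H$ on $X$ is a nonempty set $\Delta\subseteq X$ such that each $\Delta h$, $h\in H$, equals $\Delta$ or is disjoint from it; $H$ is \emph{primitive} if only singletons and $X$ have this property. Jordan's theorem says that a primitive group of degree $n$ that contains a cycle of prime length $p\le n-3$ contains $A_n$ \cite[Theorem~13.9]{W}. Primitivity comes for free in the situation that our gluing will produce.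

\begin{lemma}\label{lem:criterion}
Let $X$ be a finite set and let $H\le\mathrm{Sym}(X)$ be transitive and generated by two subgroups $H_A,H_B$. Let $g\in H$ be a $p$-cycle, where $p\le|X|-3$ is prime, and suppose that the support $S$ of $g$ contains a point fixed by $H_A$ and a point fixed by $H_B$. Then $H\ge\mathrm{Alt}(X)$.
\end{lemma}

\begin{proof}
By Jordan's theorem it suffices to show that $H$ is primitive. Suppose that $\Delta$ is a block of imprimitivity with $1<|\Delta|<|X|$. Replacing it by a translate, we may assume that $\Delta\cap S\ne\emptyset$.

Suppose $\Delta g\ne\Delta$. As $g$ has prime order $p$, the images of $\Delta$ under $\langle g\rangle$ are $p$ distinct, hence pairwise disjoint, sets. Each of them consists of points moved by $g$, since a point fixed by $g$ would lie both in one of these sets and in its image under $g$. So $p|\Delta|\le|S|=p$ and $|\Delta|=1$, a contradiction. Hence $\Delta g=\Delta$, and since $g$ is transitive on $S$ we get $S\subseteq\Delta$.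

Now $\Delta$ contains a point fixed by $H_A$. For $h\in H_A$ this point lies in both $\Delta$ and $\Delta h$, so $\Delta h=\Delta$. The same holds for $h\in H_B$. Thus $\Delta$ is invariant under $\langle H_A,H_B\rangle=H$, and transitivity gives $\Delta=X$, a contradiction.
\end{proof}

\subsection{Groups of orders 2 and 3}

Let $A=\langle a\rangle$ have order $2$, let $B=\langle b\rangle$ have order $3$, and let $C=1$. Here $K=1$, and Theorem~\ref{thm:main} says that all but finitely many $A_n$ are generated by an element of order $2$ and an element of order $3$. Let $A$ and $B$ act on the $12$-element set $P=A_4$ by right multiplication via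
\[
a=(1\,2)(3\,4),\qquad b=(1\,2\,3),\qquad w=ab=(1\,3\,4),\qquad W=\langle w\rangle .
\]
These elements generate $A_4$. The cycles of $w$ on $P$ are the left cosets of $W$. Elements of $W$ send $2$ to $2$, and elements of $bW$ send $1$ to $2$. Put $h=(1\,3)(2\,4)$. Since $1h=3$ and $2h=4$, while $1(hb)=1$ and $2(hb)=4$, neither $h$ nor $hb$ lies in $W\cup bW$; also $b\notin W$, so $W,bW,hW,hbW$ are the four cosets. Since $bw^{-1}=a$, the cycles of $w$ are
\begin{equation}\label{eq:fourcycles}
(w\to w^2\to1),\quad (b\to bw\to a),\quad (hw\to hw^2\to h),\quad(hb\to hbw\to ha).
\end{equation}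

Now take $k\ge1$ copies $P_1,\dots,P_k$ of $P$, writing $g_i$ for the copy of $g\in A_4$ in $P_i$, and extra points $*_0,*_1,\dots,*_t$ with $0\le t\le k$. The set $X$ of all these points has size $n=12k+t+1$. Let $b$ act on $X$ as before, fixing every $*_j$. We change only the involution $a$. Originally it exchanges $g_i$ and $(ga)_i$ and fixes the $*_j$; we rewire a few of its transpositions:
\[
a_i\leftrightarrow 1_{i+1}\ (1\le i<k),\qquad a_k\leftrightarrow*_0,\qquad 1_1\text{ fixed};\qquad
(ha)_i\leftrightarrow *_i,\quad h_i\text{ fixed}\ (1\le i\le t);
\]
all other points move as before. Let $w'$ be the new product, first $a$, then $b$. Points not involved in the rewiring follow \eqref{eq:fourcycles}. For the others,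
\begin{gather*}
a_i\mapsto b_{i+1}\ (i<k),\qquad a_k\mapsto *_0,\qquad *_0\mapsto(ab)_k=w_k,\qquad 1_i\mapsto w_{i-1}\ (i\ge2),\qquad 1_1\mapsto b_1,\\
(ha)_i\mapsto*_i,\qquad *_i\mapsto(hab)_i=(hw)_i,\qquad h_i\mapsto(hb)_i\qquad(1\le i\le t).
\end{gather*}
So the first two $3$-cycles of \eqref{eq:fourcycles}, in all copies, have been threaded into one cycle
\[
b_1\to(bw)_1\to a_1\to b_2\to\dots\to a_k\to *_0\to w_k\to(w^2)_k\to1_k\to w_{k-1}\to\dots\to1_1\to b_1
\]
of length $6k+1$. For $i\le t$ the last two $3$-cycles and $*_i$ form a $7$-cycle
\[
*_i\to(hw)_i\to(hw^2)_i\to h_i\to(hb)_i\to(hbw)_i\to(ha)_i\to*_i,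
\]
and for $i>t$ they remain $3$-cycles.

Let $S$ be the support of the long cycle. The group $H$ generated by the two permutations is transitive: $b$ takes $b_i\in S$ to $(b^2)_i$, and $b^2\in hbW$ because both $b^2$ and $hb$ send $3$ to $2$; further $b$ takes $h_i$ to $(hb)_i$. Both generators are even: the new $a$ is still a product of $6k$ transpositions, and $b$ has order $3$. Finally $S$ contains $1_1$, fixed by $a$, and $*_0$, fixed by $b$. If $p=6k+1$ is a prime other than $7$, then $(w')^{21}$ is a $p$-cycle with support $S$, and $n-p=6k+t>3$, so Lemma~\ref{lem:criterion} gives $H=\mathrm{Alt}(X)$. For instance $k=2$ gives $A_{25},A_{26},A_{27}$, and $k=3$ gives $A_{37},\dots,A_{40}$.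

Note the roles of the two kinds of gluing. The first kind, at the points $1_i$, determines the prime $p$, which depends only on $k$. The second kind, at the points $h_i$, changes $n$ by one at a time and leaves the long cycle alone. So a single $k$ with $6k+1$ prime serves the whole interval $12k+1\le n\le13k+1$. Such intervals cover all large $n$ provided the primes $p\equiv1\pmod 6$ have no large multiplicative gaps, and this the prime number theorem for arithmetic progressions guarantees.

\section{Blocks and gluing}\label{sec:gluing}

In Sections~\ref{sec:gluing}--\ref{sec:block}, $A,B,C,G,K$ are as in Theorem~\ref{thm:main}.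

\subsection{The graph of a $G$-set}

In general we need a way to verify transitivity after gluing. For a $G$-set $X$ let $\mathcal G(X)$ be the bipartite graph whose vertices are the $A$-orbits and the $B$-orbits on $X$ (regarded as distinct objects even if they coincide as sets) and whose edges are the $C$-orbits; the edge $Z$ joins the $A$-vertex $ZA$ to the $B$-vertex $ZB$. Every vertex lies on an edge, and two edges share an $A$-vertex (or a $B$-vertex) exactly when they lie in the same $A$-orbit (or $B$-orbit). As $G$ is generated by $A$ and $B$, it follows that \emph{$X$ is transitive if and only if $\mathcal G(X)$ is connected}.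

If $y\in X$ is fixed by $C$, then $\{y\}$ is an edge of $\mathcal G(X)$, which we also call $y$.

\subsection{Blocks}

From now on fix $a\in A\setminus C$ and $b\in B\setminus C$, and put $w=ab$. The next definition lists what the gluing needs. It has nothing to do with blocks of imprimitivity.

\begin{definition}
A \emph{block} for $G$ is a finite $G$-set $P$ with two points $y,y'$ such that
\begin{enumerate}
\item[(B1)] $A$ and $B$ act faithfully on $P$;
\item[(B2)] $y$ and $y'$ are fixed by $C$;
\item[(B3)] the $w$-orbits $D=y\langle w\rangle$ and $E=yb\langle w\rangle$ are disjoint, and $D\cup E$ contains neither $y'$ nor $y'b$;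
\item[(B4)] the graph $\mathcal G(P)$ with the edges $y,y'$ deleted (and all vertices kept) is connected.
\end{enumerate}
We write $d=|P|$ and $m=|D|+|E|$.
\end{definition}

Each condition has one job: (B1) gives injectivity on $A$ and $B$, (B2) lets the gluing commute with $C$, (B3) controls the cycles of $w$, and (B4) gives transitivity. By (B3), $y'\ne y$ and $d\ge m+1$. By (B4) $P$ is transitive, and $K\le C$ fixes $y$ by (B2); being normal, $K$ then fixes every point of $P$. So by (B1) a block can exist only if $K=1$.

In Section~\ref{sec:example} the block was $P=A_4$ with $y=1$, $y'=h$, $D=W$, $E=bW$, $d=12$ and $m=6$. To see (B4), let the $B$-vertex $gB$ correspond to the $x\in\{1,2,3,4\}$ with $xg=4$. The $A$-vertices have degree $2$, and each pair of $B$-vertices is joined through exactly one of them. Deleting the edges $1$ and $h$ breaks the connections between $3$ and $4$ and between $1$ and $2$. What remains is a circuit through the four $B$-vertices, with the $A$-vertices $\{1,a\}$ and $\{h,ha\}$ still attached to it by the edges $a$ and $ha$.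

\subsection{Gluing}\label{subsec:gluing}

Let $(P,y,y')$ be a block, let $k\ge4$ be \emph{even}, and let $0\le t\le k$. Let
\[
X=P_1\sqcup\dots\sqcup P_k\sqcup\{*_0,*_1,\dots,*_t\},\qquad n=|X|=kd+t+1,
\]
where the $P_i$ are copies of $P$ and $G$ fixes each $*_j$. We write $y_i,y_i',D_i,E_i$ for the copies of $y,y',D,E$ in $P_i$. Let
\[
\sigma=(y_1\;y_2\,\cdots\,y_k\;*_0)\prod_{i=1}^t(y_i'\;*_i)\in\mathrm{Sym}(X).
\]
By (B2) all points moved by $\sigma$ are fixed by $C$, so $\sigma$ commutes with the action of $C$. Therefore
\[
x\circ g=xg\quad(g\in B),\qquad x\circ g=x\sigma^{-1}g\sigma\quad(g\in A)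
\]
define actions of $B$ and $A$ that agree on $C$, and hence an action $\circ$ of $G$ on $X$. Expressions such as $xg$ always refer to the original action.

\begin{proposition}\label{prop:gluing}
Let $H\le\mathrm{Sym}(X)$ be the image of $G$ under $\circ$.
\begin{enumerate}
\item[(i)] $A$ and $B$ act faithfully under $\circ$, and $H\le\mathrm{Alt}(X)$.
\item[(ii)] $H$ is transitive.
\item[(iii)] Under $\circ$, the element $w$ has a cycle of length $km+1$ with support $S=\{*_0\}\cup\bigcup_i(D_i\cup E_i)$, and all its other cycles have length at most $d+1$.
\item[(iv)] If $p=km+1$ is a prime and $p>d+1$, then $H=\mathrm{Alt}(X)$.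
\end{enumerate}
\end{proposition}

\begin{proof}
(i) As an $A$-set and as a $B$-set, $(X,\circ)$ is isomorphic to $X$ with the original action, which is faithful by (B1). An element of $A\cup B$ acts on $X$ with sign equal to the $k$-th power of its sign on $P$. This is $1$ because $k$ is even.

\smallskip
(ii) The $C$-orbits are the same for both actions, and so are the $B$-orbits. Since $\sigma$ moves only points fixed by $C$, each $C$-orbit is either a single point moved by $\sigma$ or is fixed pointwise by $\sigma$. The $A$-orbit of $x$ under $\circ$ is $(x\sigma^{-1}A)\sigma$; we label it by the original $A$-orbit $x\sigma^{-1}A$. With this labeling, the edge $Z$ of $\mathcal G(X,\circ)$ joins the $B$-vertex $ZB$ to the $A$-vertex $Z\sigma^{-1}A$. Edges not moved by $\sigma$ are therefore where they were, and $\mathcal G(X,\circ)$ contains all the graphs $\mathcal G(P_i)-\{y_i,y_i'\}$, which are connected by (B4). It remains to see that these are joined to each other and to the $A$- and $B$-vertices $\{*_j\}$. The edges moved by $\sigma$ do this: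
\begin{itemize}
\item $y_{i+1}$ joins $y_{i+1}B$ to $y_iA$ for $1\le i<k$, so all the parts coming from $P_1,\dots,P_k$ are connected together;
\item $*_0$ joins the $B$-vertex $\{*_0\}$ to $y_kA$, and $y_1$ joins $y_1B$ to the $A$-vertex $\{*_0\}$;
\item for $1\le i\le t$, $*_i$ joins the $B$-vertex $\{*_i\}$ to $y_i'A$, and $y_i'$ joins $y_i'B$ to the $A$-vertex $\{*_i\}$.
\end{itemize}
So the graph is connected, and $H$ is transitive.

\smallskip
(iii) Let $w'$ be the permutation of $X$ induced by $w$ under $\circ$, so that $xw'=x\sigma^{-1}a\sigma b$. We show that on $S$ the permutation $w'$ agrees with $w$ except at the points $y_i$, $u_i=y_ia^{-1}$ and $*_0$, where it passes from one copy to a neighboring one.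

In $P_i$ the only points that $\sigma$ can move are $y_i$ and $y'_i$. Put $z_i=y_ia$. Then
\[
u_iw=y_ib\in E_i,\qquad\qquad z_ib=y_iw\in D_i .
\]
\emph{The permutation $\sigma$ fixes $u_i$ and $z_i$.} Indeed $u_i\in E_i$, whereas $y_i\in D_i$ and $y_i'\notin E_i$. If $z_i=y_i$, then $y_ib=y_iw\in D_i\cap E_i$; and if $z_i=y_i'$, then $y_i'b=y_iw\in D_i$; both contradict (B3).

\emph{If $x\in D_i\cup E_i$ and $x\ne y_i,u_i$, then $xw'=xw$.} We have $x\ne y_i$ by assumption and $x\neq y_i'$ by (B3), so $x\sigma^{-1}=x$. Next, $xa\ne y_i$ since $x\ne u_i$, and $xa\ne y_i'$ since otherwise $y_i'b=xw\in D_i\cup E_i$. So $\sigma$ fixes $xa$, and $xw'=xab=xw$.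

The remaining points of $S$ are mapped as follows:
\begin{align*}
u_iw'&=u_ia\sigma b=y_i\sigma b=y_{i+1}b\quad(i<k), & u_kw'&=y_k\sigma b=*_0b=*_0,\\
*_0w'&=y_ka\sigma b=z_kb=y_kw,\\
y_iw'&=y_{i-1}a\sigma b=z_{i-1}b=y_{i-1}w\quad(i\ge2), & y_1w'&=*_0a\sigma b=*_0\sigma b=y_1b .
\end{align*}
In the original action, the cycle $E_i$ of $w$ runs from $y_ib$ to $u_i$, and the cycle $D_i$ runs from $y_iw$ to $y_i$. So $w'$ has the cycle
\[
\underbrace{y_1b\to\dots\to u_1}_{E_1}\to\cdots\to\underbrace{y_kb\to\dots\to u_k}_{E_k}\to *_0\to\underbrace{y_kw\to\dots\to y_k}_{D_k}\to\cdots\to\underbrace{y_1w\to\dots\to y_1}_{D_1}\to y_1b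
\]
of length $km+1$ (see Figure~\ref{fig:cycle}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\foreach \pos/\lab in {0/1,3/2,7/k}{
  \draw[rounded corners] (\pos,-1.3) rectangle (\pos+2,1.3);
  \node at (\pos+1,1.65) {$P_{\lab}$};
  \draw[->,thick] (\pos+0.2,0.5) -- node[above]{$E_{\lab}$} (\pos+1.8,0.5);
  \draw[->,thick] (\pos+1.8,-0.5) -- node[below]{$D_{\lab}$} (\pos+0.2,-0.5);
}
\draw[->,dashed] (1.85,0.5)--(3.15,0.5);
\draw[->,dashed] (4.85,0.5)--(5.6,0.5);
\node at (6,0.5) {$\cdots$};
\draw[->,dashed] (6.4,0.5)--(7.15,0.5);
\draw[->,dashed] (3.15,-0.5)--(1.85,-0.5);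
\draw[->,dashed] (5.6,-0.5)--(4.85,-0.5);
\node at (6,-0.5) {$\cdots$};
\draw[->,dashed] (7.15,-0.5)--(6.4,-0.5);
\node (st) at (10.1,0) {$*_0$};
\draw[->,dashed] (8.85,0.5)--(st);
\draw[->,dashed] (st)--(8.85,-0.5);
\draw[->,dashed] (0.15,-0.5) to[bend left=70] (0.15,0.5);
\end{tikzpicture}
\caption{The long cycle of $w$ after gluing. Solid arrows are the original cycles $E_i$ and $D_i$ of $w$, cut open: $E_i$ is traversed from $y_ib$ to $u_i=y_ia^{-1}$ and $D_i$ from $y_iw$ to $y_i$. Dashed arrows are the steps created by $\sigma$. The cycle has $k(|D|+|E|)+1$ points.}
\label{fig:cycle}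
\end{figure}

For the other cycles, put $Q_i=P_i\cup\{*_i\}$ if $i\le t$ and $Q_i=P_i$ if $i>t$. Every point outside $S$ lies in some $Q_i$. Each $Q_i$ is invariant under the original action, and $\sigma$ maps $Q_i\setminus\{y_i\}$ to itself. Let $x\in Q_i\setminus S$. As $y_i\in S$, we have $x\ne y_i$, so $x\sigma^{-1}\in Q_i$ and $x\sigma^{-1}a\in Q_i$. If $x\sigma^{-1}a=y_i$, then $x\sigma^{-1}=u_i$ and $x=u_i\sigma=u_i\in S$, which is false. So $x\sigma^{-1}a\ne y_i$, whence $x\sigma^{-1}a\sigma\in Q_i$ and $xw'\in Q_i$. Since $S$ is $w'$-invariant, $xw'\notin S$. Thus every cycle of $w'$ outside $S$ lies in some $Q_i$ and has length at most $d+1$.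

\smallskip
(iv) Since $p$ is a prime greater than $d+1$, the element $g=(w')^{(d+1)!}$ is a $p$-cycle with support $S$. The point $y_1\in S$ is fixed by $A$ under $\circ$, because $y_1\circ h=y_1\sigma^{-1}h\sigma=*_0h\sigma=*_0\sigma=y_1$ for $h\in A$; and $*_0\in S$ is fixed by $B$. By (B3), $d\ge m+1$, so
\[
n-p=k(d-m)+t\ge k\ge4 .
\]
By (ii) and Lemma~\ref{lem:criterion}, applied to the images of $A$ and $B$, we get $H\ge\mathrm{Alt}(X)$, and by (i) equality holds.
\end{proof}

\begin{remark}
The point $*_0$ is essential. If $(y_1\cdots y_k)$ were used in place of $(y_1\cdots y_k\,*_0)$, the same computation would give $u_kw'=y_1b$ and $y_1w'=y_kw$, so the $E_i$ and the $D_i$ would form two separate cycles, of lengths $k|E|$ and $k|D|$. The point $*_0$ joins them, makes a prime length possible, and supplies the points fixed by $A$ and by $B$ that force primitivity.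
\end{remark}

\section{From one block to all large degrees}\label{sec:alln}

\begin{proposition}\label{prop:alln}
Suppose $G$ has a block $(P,y,y')$. For all but finitely many $n$ there are an even $k\ge4$ and an integer $t$ with $0\le t\le k$ such that $n=kd+t+1$ and $km+1$ is a prime greater than $d+1$. For such $n$ the action $\circ$ of Section~\ref{subsec:gluing} defines a surjection $G\to A_n$ that is injective on $A$ and on $B$.
\end{proposition}

\begin{proof}
The second statement is Proposition~\ref{prop:gluing}. For the first, $t=n-1-kd$ satisfies $0\le t\le k$ exactly when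
\[
\frac{n-1}{d+1}\le k\le\frac{n-1}{d}.
\]
Writing $p=km+1$, we see that $k$ is an even integer exactly when $p$ is an integer with $p\equiv1\pmod{2m}$. So we need a prime $p\equiv1\pmod{2m}$ with
\[
x\le p\le\frac{m(n-1)}{d}+1,\qquad\text{where } x=\frac{m(n-1)}{d+1}+1 ;
\]
the conditions $k\ge4$ and $p>d+1$ then hold automatically for large $n$.

By the prime number theorem for arithmetic progressions, the number of primes $p\le z$ with $p\equiv1\pmod{2m}$ is asymptotic to $z/(\varphi(2m)\log z)$ as $z\to\infty$. So for every $\delta>0$ and all sufficiently large $x$ there is such a prime in the interval $(x,(1+\delta)x]$. Take $\delta=\frac1{2d}$. Since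
\[
\frac1{d+1}\Bigl(1+\frac1{2d}\Bigr)<\frac1{d+1}\Bigl(1+\frac1d\Bigr)=\frac1d,
\]
we have $(1+\delta)x\le\frac{m(n-1)}d+1$ for all large $n$.
\end{proof}

So Theorem~\ref{thm:main}, in the case $K=1$, is reduced to the existence of a block.

\section{Facts about $G$}\label{sec:prelim}

\paragraph{Normal forms.} Inside $G$ we have $A\cap B=C$. If an element of $G$ is a product of $\ell\ge1$ factors taken alternately from $A\setminus C$ and $B\setminus C$, then it does not lie in $C$, and $\ell$ depends only on the element; we call $\ell$ its \emph{length}. Elements of $C$ have length $0$.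

\paragraph{The tree.} The Bass--Serre tree $T$ of $G$ has the cosets $gA$ and $gB$ as vertices and the cosets $gC$ as edges, where $gC$ joins $gA$ to $gB$. It is a tree, and $G$ acts on it by left multiplication, preserving the two types of vertices. Each vertex has degree $[A:C]\ge2$ or $[B:C]\ge3$. A finite subgroup of $G$ fixes a vertex (prune the finite subtree spanned by an orbit; edges are not inverted). A subgroup that acts freely on $T$ is free and is the fundamental group of the quotient graph.

\begin{lemma}\label{lem:resfin}
$G$ has a normal subgroup $\Phi$ of finite index that meets every conjugate of $A$ and of $B$ trivially. It is free of rank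
\[
1+|G/\Phi|\Bigl(\frac1{|C|}-\frac1{|A|}-\frac1{|B|}\Bigr)>1,
\]
and $G$ is residually finite.
\end{lemma}

\begin{proof}
Let $\Omega$ be a set of size $|A||B|$ with a free action of $A$ and a free action of $B$. Restricted to $C$, both are free with the same number of orbits, so after relabeling the points they agree on $C$. This gives a homomorphism $G\to\mathrm{Sym}(\Omega)$ that is injective on $A$ and $B$. Its kernel $\Phi$ is normal of finite index and meets all conjugates of $A$ and $B$ trivially. So $\Phi$ acts freely on $T$ and is free. The graph $\Phi\backslash T$ has $|G/\Phi|/|A|+|G/\Phi|/|B|$ vertices and $|G/\Phi|/|C|$ edges, which gives the rank; it exceeds $1$ because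
\begin{equation}\label{eq:sixth}
\frac1{|C|}-\frac1{|A|}-\frac1{|B|}=\frac1{|C|}\Bigl(1-\frac1{[A:C]}-\frac1{[B:C]}\Bigr)\ge\frac1{6|C|}.
\end{equation}
Free groups are residually finite, and a group with a residually finite subgroup of finite index is residually finite.
\end{proof}

If $K=1$, residual finiteness can be sharpened: nontrivial elements have \emph{many} conjugates in suitable finite quotients. This rests on the next lemma, the only place where $K=1$ enters the construction of the block.

\begin{lemma}\label{lem:icc}
If $K=1$, every nontrivial element of $G$ has infinitely many conjugates.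
\end{lemma}

\begin{proof}
Let $1\ne g\in G$ and suppose that $g$ has only finitely many conjugates, that is, that $C_G(g)$ has finite index. Then $U=\Phi\cap C_G(g)$ has finite index in $G$. By Lemma~\ref{lem:resfin} $\Phi$ is a nonabelian free group, hence so is its subgroup $U$ of finite index. If $g$ had infinite order, some nontrivial power of $g$ would lie in $U$ and be central in $U$, which is impossible in a nonabelian free group. So $g$ has finite order, and it fixes a vertex of $T$. The fixed vertices and edges of $g$ form a subtree $T_g$, since $g$ fixes the path between any two fixed vertices. As $U$ commutes with $g$, it preserves $T_g$, and the distance from a vertex to $T_g$ is constant on $U$-orbits. There are finitely many $U$-orbits of vertices, so this distance is bounded.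

If $T_g\ne T$, there is an edge from a vertex $x\in T_g$ to a vertex $x_1\notin T_g$. All vertices of $T$ have degree at least $2$, so we can continue to an infinite path $x,x_1,x_2,\dots$ without backtracking. Since $T_g$ is a subtree and $x_1\notin T_g$, the distance from $x_j$ to $T_g$ is $j$, a contradiction. Hence $T_g=T$. So $g$ lies in the kernel of the action of $G$ on $T$. This kernel is normal and fixes the edge $C$, so it is contained in $C$, hence in $K=1$; a contradiction.
\end{proof}

Condition (B3) asks for $w$-orbits to be disjoint. In a quotient of $G$ this will follow from the next observation.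

\begin{lemma}\label{lem:noncommute}
For every $c\in C$ the elements $cb$ and $w=ab$ do not commute.
\end{lemma}

\begin{proof}
The element $(cb)w=(cb)\cdot a\cdot b$ has length $3$. The element $w(cb)=a\cdot(bcb)$ is a product of $a\in A$ and $bcb\in B$, so it has length at most $2$.
\end{proof}

Finally we record what the graph $\mathcal G(X)$ is for a finite quotient of $G$.

\begin{lemma}\label{lem:quotientgraph}
Let $\Lambda$ be a finite quotient of $G$ in which $A$ and $B$ embed, with images $\bar A,\bar B,\bar C$, and let $G$ act on $\Lambda$ by right multiplication. The vertices of $\mathcal G(\Lambda)$ are the cosets $g\bar A$ and $g\bar B$, and its edges are the cosets $g\bar C$. The graph is connected, left multiplication by $\Lambda$ preserves the two types of vertices and is transitive on edges, and every edge lies on a circuit.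
\end{lemma}

\begin{proof}
Only the last claim needs an argument. Vertex degrees are $[A:C]\ge2$ and $[B:C]\ge3$, and a finite graph with all degrees at least $2$ contains a circuit. By edge-transitivity every edge lies on one.
\end{proof}

\section{Building a block}\label{sec:block}

\begin{proposition}\label{prop:block}
Assume $K=1$. Then $G$ has a block. Moreover, given a finite set $\Sigma\subset G\setminus\{1\}$ and an integer $s\ge0$, the block can be chosen so that every $g\in\Sigma$ moves more than $2(s+1)$ points of $P$.
\end{proposition}

For Theorem~\ref{thm:main} one may take $\Sigma=\emptyset$. The block will be $P=\bar C\backslash\Gamma$, the set of right cosets of the image of $C$ in a finite quotient $\Gamma$ of $G$, with $y=\bar C$. This point is fixed by $C$. The problem is the second point: a coset $\bar Cv$ is fixed by $C$ if $v$ commutes with $\bar C$, and we need many such $v$, so many that one of them avoids all the coincidences forbidden by (B3) and (B4). We obtain $\Gamma$ as an extension of a fixed finite quotient $\Gamma_0$ of $G$ by the homology with coefficients $\mathbb Z/q$ of a graph on which $\Gamma_0$ acts. The number of suitable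 $v$ will be at least $q^2$, while the number of forbidden $v$ will grow only linearly in $q$. The rest of this section is the proof.

\subsection{The first quotient}

By Lemmas~\ref{lem:resfin}, \ref{lem:icc} and~\ref{lem:noncommute}, and since the intersection of finitely many normal subgroups of finite index has finite index, there is a normal subgroup $F\le\Phi$ of finite index in $G$ such that, with $\Gamma_0=G/F$,
\begin{enumerate}
\item[(F1)] $F$ contains none of the commutators $[cb,w]$, $c\in C$;
\item[(F2)] the image in $\Gamma_0$ of each $c\in C\setminus\{1\}$ has at least $24|C|^2$ conjugates in $\Gamma_0$;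
\item[(F3)] the image in $\Gamma_0$ of each $g\in\Sigma$ has at least $2|C|$ conjugates in $\Gamma_0$.
\end{enumerate}
(For (F2) and (F3), choose the required number of distinct conjugates in $G$ and a finite quotient in which they stay distinct.) Condition (F1) implies
\begin{equation}\label{eq:sep}
cb\notin\langle w\rangle F\qquad\text{for all }c\in C,
\end{equation}
because modulo $F$ the elements of $\langle w\rangle$ commute with $w$ and $cb$ does not. As $F\le\Phi$, we have $F\cap A=F\cap B=1$; write $A_0,B_0,C_0$ for the images of $A,B,C$ in $\Gamma_0$.

The subgroup $F$ acts freely on $T$, and since $FgC=gFC$, and similarly for $A$ and $B$, we have $F\backslash T=\mathcal G(\Gamma_0)$. Call this graph $Y_0$. So $F=\pi_1(Y_0)$ is free, of finite rank because $Y_0$ is finite, and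
\[
L:=F/F'\cong H_1(Y_0;\mathbb Z).
\]
The isomorphism sends $fF'$ to the class of the image in $Y_0$ of the path in $T$ from $x$ to $fx$, for any vertex $x$. An element $g\in G$ carries this path to the path from $gx$ to $(gfg^{-1})gx$. So the isomorphism is equivariant for $G$ acting on $L$ by conjugation and on $Y_0$ by left multiplication.

\subsection{Homology fixed by $C$}

\begin{lemma}\label{lem:rank}
The group $L^C$ of elements of $L$ fixed by $C$ has rank $\beta\ge2$.
\end{lemma}

\begin{proof}
By the equivariance above, $\beta=\dim H_1(Y_0;\mathbb Q)^C$. Orient the edges of $Y_0$ from $A$-vertices to $B$-vertices; the group $C$ preserves the orientation. As $Y_0$ is connected, there is an exact sequence of $\mathbb QC$-modules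
\[
0\to H_1(Y_0;\mathbb Q)\to M_E\to M_V\to\mathbb Q\to0,
\]
where $M_E$ and $M_V$ are the permutation modules on edges and vertices. Taking $C$-invariants is exact over $\mathbb Q$, and the invariants of a permutation module have dimension equal to the number of orbits. Hence
\[
\beta=1+o_E-o_V,
\]
where $o_E$ and $o_V$ are the numbers of $C$-orbits on edges and on vertices. There are $|\Gamma_0|/|C|$ edges, so $o_E\ge|\Gamma_0|/|C|^2$. To bound $o_V$ from above, we show that nontrivial elements of $C$ fix few vertices. For $1\ne c\in C$, the coset $gA_0$ is fixed by $c$ if and only if $g^{-1}cg\in A_0$. For each of the $|A|$ elements of $A_0$ there are at most $|C_{\Gamma_0}(c)|$ elements $g\in\Gamma_0$ that conjugate $c$ to it. So the number of fixed cosets of $A_0$ is at most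
\[
\frac{1}{|A|}\,|A|\,|C_{\Gamma_0}(c)|=\frac{|\Gamma_0|}{|c^{\Gamma_0}|}\le\frac{|\Gamma_0|}{24|C|^2}
\]
by (F2), and the same bound holds for cosets of $B_0$. By the orbit-counting lemma,
\[
o_V\le\frac{|\Gamma_0|}{|C|}\Bigl(\frac1{|A|}+\frac1{|B|}+\frac{2(|C|-1)}{24|C|^2}\Bigr).
\]
Since $\frac{2(|C|-1)}{24|C|^2}<\frac1{12|C|}$, inequality \eqref{eq:sixth} gives
\[
\beta-1=o_E-o_V>\frac{|\Gamma_0|}{|C|}\Bigl(\frac1{6|C|}-\frac1{12|C|}\Bigr)>0 .\qedhere
\]
\end{proof}

The index hypothesis enters through \eqref{eq:sixth}; for $[A:C]=[B:C]=2$ the left side of \eqref{eq:sixth} is $0$.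

\subsection{The second quotient}

Let $r_0$ be the order of $w$ in $\Gamma_0$. By Lemma~\ref{lem:quotientgraph} there is a circuit of $Y_0$ through the base edge $C_0$; fix one and let $\ell_0$ be its length. Choose an integer $q$ with
\[
q>\ell_0+4r_0\qquad\text{and}\qquad q^2>4(s+1),
\]
and put
\[
N=F'F^q,\qquad\Gamma=G/N,\qquad V=F/N\cong L/qL ,
\]
where $F^q$ is the subgroup generated by all $q$-th powers of elements of $F$. The subgroup $N$ is characteristic in $F$, so it is normal in $G$, and it has finite index. Bars denote images in $\Gamma$. As $A\cap N=B\cap N=1$, the groups $A,B$ embed in $\Gamma$. Since $N\le F$, Dedekind's law gives $AN\cap F=N(A\cap F)=N$, so $\bar A\cap V=1$; likewise $\bar B\cap V=1$, and as $V$ is normal, \emph{$V$ meets all conjugates of $\bar A$ and $\bar B$ trivially}.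

Let $V^C$ be the group of elements of $V$ that commute with $\bar C$. We claim that
\begin{equation}\label{eq:many}
|V^C|\ge q^\beta\ge q^2 .
\end{equation}
Indeed, if $z\in L$ and $qz\in L^C$, then $q(cz-z)=0$ for $c\in C$, so $z\in L^C$ because $L$ is torsion-free. Thus $L^C\cap qL=qL^C$, and $L^C/qL^C\cong(\mathbb Z/q)^\beta$ embeds in $V$, with image in $V^C$.

Let
\[
P=\bar C\backslash\Gamma,\qquad y=\bar C\in P,
\]
with $G$ acting by right multiplication, and let $d=|P|$.

\paragraph{Faithfulness (B1).} The kernel of $\Gamma$ on $P$ is the core of $\bar C$ in $\Gamma$. If the image of $c\in C$ lies in this core, then all conjugates of $c$ in $\Gamma_0$ lie in $C_0$, so there are at most $|C|<24|C|^2$ of them, and $c=1$ by (F2). So the core is trivial and $G$ acts on $P$ with kernel $N$. As $A\cap N=B\cap N=1$, (B1) holds.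

\paragraph{Points fixed by $C$ (B2).} The point $y$ is fixed by $C$. For $v\in V^C$ the point $\bar Cv$ is fixed by $C$ as well, since $\bar Cv\bar c=\bar C\bar cv=\bar Cv$ for $c\in C$. Distinct $v\in V$ give distinct points $\bar Cv$, because $\bar C\cap V=1$. So by \eqref{eq:many} $y'$ may be sought among at least $q^2$ points.

\paragraph{The orbits $D$ and $E$.} Let $D=y\langle w\rangle$ and $E=yb\langle w\rangle$. If $yw^j=yb$, then $w^j\in CbN$, so $cb\in\langle w\rangle N\subseteq\langle w\rangle F$ for some $c\in C$, against \eqref{eq:sep}. Hence $D\cap E=\emptyset$. Moreover $w^{r_0}\in F$, so $w^{r_0q}\in F^q\le N$, and therefore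
\begin{equation}\label{eq:short}
|D|\le r_0q,\qquad|E|\le r_0q .
\end{equation}

\subsection{Deleting two edges}

We now prepare for (B4). It is easier to delete edges in the larger graph $Y=\mathcal G(\Gamma)$, which has a large group of symmetries, and then pass to the quotient $\mathcal G(P)=\bar C\backslash Y$. Let $\varepsilon=\bar C$ be the base edge of $Y$. Left multiplication by $V$ on $Y$ preserves vertex types, and it is free on vertices and edges, because $V$ meets the conjugates of $\bar A$, $\bar B$ and $\bar C$ trivially. As $\Gamma/V=\Gamma_0$, we get a covering $Y\to V\backslash Y=Y_0$ that takes $\varepsilon$ to the base edge $C_0$.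

The preimage in $Y$ of the chosen circuit of $Y_0$ is a disjoint union of circuits; let $\gamma$ be the one through $\varepsilon$. Going once around the circuit in $Y_0$, starting at the image of a vertex $x$ of $\gamma$, lifts to a path from $x$ to $v_0x$ for some $v_0\in V$. After $j$ turns the lift is at $v_0^jx$. So $\gamma$ has length $\ell_0$ times the order of $v_0$, which is at most $\ell_0q$.

\begin{lemma}\label{lem:cut}
If $1\ne v\in V$ and $Y-\{\varepsilon,v\varepsilon\}$ is disconnected, then $v\varepsilon$ lies on $\gamma$. Hence there are at most $\ell_0q$ elements $v\in V$ such that $v=1$ or $Y-\{\varepsilon,v\varepsilon\}$ is disconnected.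
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:quotientgraph} $Y$ is connected and every edge of $Y$ lies on a circuit, so $Y-\varepsilon$ and $Y-v\varepsilon$ are connected. If $Y-\{\varepsilon,v\varepsilon\}$ is disconnected, it therefore has exactly two components, and each of $\varepsilon$ and $v\varepsilon$ joins one to the other. The circuit $\gamma$ crosses from one component to the other an even number of times, and it contains $\varepsilon$, so it contains $v\varepsilon$. The edges $v\varepsilon$, $v\in V$, are distinct, and all those to be counted lie on $\gamma$ (for $v=1$ because $\varepsilon\in\gamma$).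
\end{proof}

\subsection{The second marked point}

We need $v\in V^C$, $v\ne1$, such that $y'=\bar Cv$ satisfies (B3) and $Y-\{\varepsilon,v\varepsilon\}$ is connected. For (B3), $y'$ must avoid the set $(D\cup E)\cup(D\cup E)b^{-1}$. It has at most $4r_0q$ points by \eqref{eq:short}, so it excludes at most $4r_0q$ elements $v$. By Lemma~\ref{lem:cut} the other requirements exclude at most $\ell_0q$ elements. Since
\[
|V^C|\ge q^2>q(\ell_0+4r_0),
\]
some $v\in V^C$ remains. Fix it and put $y'=\bar Cv$. Then (B2) and (B3) hold.

\paragraph{Connectedness (B4).} The $A$-orbits, $B$-orbits and $C$-orbits on $P=\bar C\backslash\Gamma$ are the double cosets $\bar Cg\bar A$, $\bar Cg\bar B$ and $\bar Cg\bar C$, so $\mathcal G(P)=\bar C\backslash Y$. The edge $y$ of $\mathcal G(P)$ is the double coset $\bar C$, and its only preimage in $Y$ is $\varepsilon$. The edge $y'$ is the double coset $\bar Cv\bar C=v\bar C$, as $v$ commutes with $\bar C$, so its only preimage is $v\varepsilon$. Therefore $\mathcal G(P)-\{y,y'\}$ is the image of the connected graph $Y-\{\varepsilon,v\varepsilon\}$, and it is connected and contains all vertices of $\mathcal G(P)$. So $(P,y,y')$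 is a block.

\paragraph{Moved points.} Let $g\in\Sigma$, with image $\bar g$ in $\Gamma$. The coset $\bar Ch$ is fixed by $g$ if and only if $h\bar gh^{-1}\in\bar C$. As in the proof of Lemma~\ref{lem:rank}, the number of such cosets is at most
\[
|C_\Gamma(\bar g)|=\frac{|\Gamma|}{|\bar g^{\,\Gamma}|}\le\frac{|\Gamma|}{2|C|}=\frac d2,
\]
where we used (F3) and the fact that $\bar g$ has at least as many conjugates in $\Gamma$ as the image of $g$ has in $\Gamma_0$. So $g$ moves at least $d/2$ points of $P$. Since the cosets $\bar Cv$, $v\in V$, are distinct, $d\ge|V|\ge q^2>4(s+1)$. Hence $g$ moves more than $2(s+1)$ points, and Proposition~\ref{prop:block} is proved. \qed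

\section{Proofs of the theorems}\label{sec:proofs}

\paragraph{Reduction to $K=1$.} Homomorphisms from $G$ that kill $K$ correspond to pairs of homomorphisms from $A/K$ and $B/K$ that agree on $C/K$, so $G/K\cong(A/K)*_{C/K}(B/K)$. The indices are unchanged. A normal subgroup of $G/K$ contained in $C/K$ has as preimage a normal subgroup of $G$ contained in $C$, hence in $K$, so it is trivial. Thus the core of $C/K$ in $G/K$ is trivial.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By the reduction, Propositions~\ref{prop:block} and~\ref{prop:alln} apply to $G/K$. For all but finitely many $n$ they give a surjection $G/K\to A_n$ that is injective on $A/K$ and on $B/K$. Composing with $G\to G/K$ we obtain $\theta$.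
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The last statement was proved in the introduction. The statement on residual properties follows from the first one: given $g\in G\setminus K$, apply it to $\Sigma=\{g\}$ and choose a large $n\in I$.

For the first statement we replace $G$ by $G/K$ and $\Sigma$ by its image, which consists of nontrivial elements; so assume $K=1$. Let $s$ be such that every $g\in\Sigma$ is a product of at most $s$ elements of $A\cup B$. Choose a block as in Proposition~\ref{prop:block} for this $\Sigma$ and $s$, and for large $n$ let $\theta\colon G\to\mathrm{Alt}(X)$ be the surjection given by Proposition~\ref{prop:alln}. The idea is that $g\in\Sigma$ moves so many points of $P_1$ in the original action that one of them is carried by $g$ along a route that does not meet the points moved by $\sigma$.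

Let $g=g_1\cdots g_{s'}\in\Sigma$ with $g_i\in A\cup B$ and $s'\le s$. In the original action on $P_1$ the element $g$ moves more than $2(s+1)$ points. On the other hand, there are at most $2(s+1)$ points $x\in P_1$ for which some $xg_1\cdots g_i$ with $0\le i\le s'$ lies in $\{y_1,y_1'\}$. So there is $x\in P_1$ with $xg\ne x$ such that none of the points $xg_1\cdots g_i\in P_1$ is moved by $\sigma$. We show by induction that $x\circ(g_1\cdots g_i)=xg_1\cdots g_i$. Let $z=xg_1\cdots g_{i-1}$. If $g_i\in B$, then $z\circ g_i=zg_i$ by definition. If $g_i\in A$, then $z\circ g_i=z\sigma^{-1}g_i\sigma=zg_i\sigma=zg_i$, because $\sigma$ fixes $z$ and $zg_i$. Hence $x\circ g=xg\ne x$ and $\theta(g)\ne1$.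
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
If $[A:C]\ge2$ and $[B:C]\ge3$, apply Theorem~\ref{thm:main}. Otherwise $[A:C]=1$ or $[A:C]=[B:C]=2$.

If $[A:C]=1$, then $G=B$ is finite and has only finitely many quotients.

If $[A:C]=[B:C]=2$, then $C$ is normal in $A$ and in $B$, so $K=C$. A homomorphism of the required kind takes $A$ and $B$ to groups of order $2$, so its image is generated by two involutions, possibly equal. A finite group of this kind is cyclic of order $2$ or dihedral of order at least $4$ (the dihedral group of order $4$ being the Klein four-group). No alternating group is of this kind: $A_1,A_2,A_3$ have odd order; $A_4$ is not dihedral, as it has no element of order $6$; and for $n\ge5$ the group $A_n$ is nonabelian and simple, whereas a dihedral group has a cyclic subgroup of index $2$. So no alternating group occurs at all.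
\end{proof}

\begin{thebibliography}{9}

\bibitem{SX}
Pablo Spiga and Binzhou Xia,
\emph{Constructing infinitely many half-arc-transitive covers of tetravalent graphs},
arXiv:1912.10695 (2019).

\bibitem{W}
H. Wielandt,
\emph{Finite Permutation Groups}.

\end{thebibliography}

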